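
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Zero-free functions that are not cyclic\\ in Banach spaces of holomorphic functions}


\begin{abstract}
Let $X$ be a Banach space of holomorphic functions on the unit disc $\mathbb D$ that contains the constants, is invariant under multiplication by $z$, and has bounded point evaluations on $\mathbb D$. We show that $X$ contains functions without zeros in $\mathbb D$ that are not $z$-cyclic, and that they exist arbitrarily close to $1-z$. The same holds for lattices of holomorphic functions with cyclicity understood in the weak topology of the K\"othe duality. This answers, in the negative, a question of Nikolski: in no such space is a function cyclic exactly when it has no zeros in $\mathbb D$. The proof takes an almost nearest zero-free function $f$ to a function $F$ with a zero, and perturbs it along the curves $e^{tG}f$, which never leave the set of zero-free functions.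
\end{abstract}

\section{The question}\label{sec:question}

Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$ and $\mathbb T=\partial\mathbb D$, and let $X$ be a Banach space of holomorphic functions on $\mathbb D$ with $1\in X$ and $zX\subset X$. A function $f\in X$ is called \emph{$z$-cyclic} if the linear span of $\{z^nf:n\ge0\}$, that is, the set of all $pf$ with $p$ a polynomial, is norm dense in $X$. We write $\delta_\lambda$ for the evaluation $f\mapsto f(\lambda)$, and we call a function \emph{zero-free} if it has no zeros in its open domain of definition, here $\mathbb D$.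

If $\delta_\lambda$ is bounded on $X$ and $f(\lambda)=0$, then every $pf$ lies in the closed subspace $\ker\delta_\lambda$, which does not contain $1$. So zeros at points of bounded evaluation prevent cyclicity. When are they the only obstruction?

Some examples show what to expect. In the Wiener algebra $\ell^1_A(\mathbb D)$ of power series with absolutely summable coefficients, a function is cyclic if and only if it has no zeros in the closed disc $\overline{\mathbb D}$. In the Hardy space $H^2$, with a weaker norm, a function is cyclic if and only if it is outer; now $1-z$ is cyclic, but zero-free functions with a nontrivial singular inner factor are not. In the Fr\'echet space $\mathrm{Hol}(\mathbb D)$ of all holomorphic functions on $\mathbb D$ with locally uniform convergence, every zero-free $f$ is cyclic: if $q_n$ are the Taylor polynomials of $1/f$, then $q_nf\to1$, so $pq_nf\to p$ for every polynomial $p$, and polynomials are dense. Weaker topologies seem to admit more cyclic functions, and one may hope that a Banach space with a sufficiently weak norm reaches the extreme where ``cyclic'' means ``zero-free in $\mathbb D$''.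

In such a space, evaluations must be unbounded at every point of the circle. Indeed, if $|p(\lambda_0)|\le C\|p\|$ for all polynomials $p$ and some $\lambda_0\in\mathbb T$, then $1\le C\|1-(z-\lambda_0)q\|$ for every polynomial $q$, so the zero-free function $z-\lambda_0$ is not cyclic. This leads to the following question, posed by Nikolski \cite{Nikolski}: is there a space $X$, containing the constant $1$, such that
\begin{itemize}
\item[(i)] $f\in X\Rightarrow zf\in X$;
\item[(ii)] $\mathbb D=\{\lambda\in\mathbb C:\ f\mapsto f(\lambda)\text{ is bounded on }X\}$;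
\item[(iii)] $f\in X$ is $z$-cyclic in $X$ if and only if $f(z)\ne0$ for all $z\in\mathbb D$?
\end{itemize}
The question is asked for lattices, or just for Banach spaces. A \emph{lattice of holomorphic functions} on $\mathbb D$ is a space $X=\{f=\sum_{n\ge0}x_nz^n:(x_n)\in L\}$ of power series converging in $\mathbb D$, with $\|f\|_X=\|(x_n)\|_L$, where $L$ is a Banach space of complex sequences such that
\begin{itemize}
\item[(L1)] if $x\in L$ and $|y_n|\le|x_n|$ for all $n$, then $y\in L$ and $\|y\|_L\le\|x\|_L$;
\item[(L2)] $(1,0,0,\dots)\in L$, that is, $1\in X$.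
\end{itemize}
Its \emph{K\"othe dual} is $L'=\{y:\sum_n|x_ny_n|<\infty\text{ for all }x\in L\}$, with pairing $\langle x,y\rangle=\sum_nx_ny_n$; we also write $X'$ for $L'$ and $\langle f,y\rangle$ for $\langle x,y\rangle$ when $f=\sum x_nz^n$. For lattices satisfying (i), $z$-cyclicity of $f$ means that the span of $\{z^nf:n\ge0\}$ is dense for the weak topology $\sigma(X,X')$. (This agrees with norm density when, for example, polynomials are norm dense in $X$.)

The answer is negative in both settings.

\begin{theorem}\label{thm:banach}
Let $X$ be a Banach space of holomorphic functions on $\mathbb D$ with $1\in X$, $zX\subset X$, and $\delta_\lambda$ bounded for every $\lambda\in\mathbb D$. Then every neighborhood of $1-z$ in $X$ contains a zero-free function that is not $z$-cyclic. In particular, \textup{(i)}, \textup{(ii)}, \textup{(iii)} cannot hold together.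
\end{theorem}

\begin{theorem}\label{thm:lattice}
Let $X$ be a lattice of holomorphic functions on $\mathbb D$ that satisfies \textup{(i)} and has $\delta_\lambda$ bounded for every $\lambda\in\mathbb D$. Then every norm neighborhood of $1-z$ in $X$ contains a zero-free function that is not $z$-cyclic for $\sigma(X,X')$. In particular, \textup{(i)}, \textup{(ii)}, \textup{(iii)} cannot hold together.
\end{theorem}

Of (ii) only the inclusion ``$\subset$'' is used, so the meaning of $f(\lambda)$ for $\lambda\notin\mathbb D$ plays no role here; of (iii) only the implication ``zero-free $\Rightarrow$ cyclic'' is contradicted.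

Section~\ref{sec:hardy} shows the idea in $H^2$, where everything can be computed. Sections~\ref{sec:tools} and~\ref{sec:main} carry it over to Banach spaces, Section~\ref{sec:answer} proves the two theorems, and Section~\ref{sec:many} shows how common zero-free non-cyclic functions are. Section~\ref{sec:reflexive} treats reflexive spaces and discusses the hypotheses.

\section{The idea in $H^2$: a nearest zero-free function to $z$}\label{sec:hardy}

In $H^2$ singular inner functions are at hand, so non-cyclic zero-free functions are no surprise. We want to find one without looking for it, by an argument that does not know about inner functions: we ask which zero-free function is closest to a function with a zero, say $F(z)=z$.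

\begin{proposition}\label{prop:hardy}
The function
\[
f_*(z)=e^{-1/2}\,(z-1)\exp\Bigl(-\frac12\,\frac{1+z}{1-z}\Bigr)
\]
is zero-free, and no zero-free function in $H^2$ is nearer to $z$; moreover, $\|z-f_*\|^2=1-2/e$. It is not cyclic.
\end{proposition}

\begin{proof}
\emph{A nearest function exists.} Let $f_n$ be zero-free with $\|z-f_n\|$ tending to the infimum. This sequence is bounded, so a subsequence, again denoted by $f_n$, converges weakly to some $f\in H^2$, hence pointwise, since evaluations are bounded. Because $|f_n(\lambda)|\le\|f_n\|(1-|\lambda|^2)^{-1/2}$, the sequence is locally uniformly bounded, so the convergence is locally uniform by Montel's theorem. By Hurwitz' theorem $f$ is zero-free or $f\equiv0$. The norm is weakly lower semicontinuous, so $\|z-f\|$ is at most the infimum. Finally, $\frac12(z-1)$ is zero-free and $\|z-\frac12(z-1)\|^2=\|\frac12(z+1)\|^2=\frac12<1=\|z-0\|^2$, so $f\not\equiv0$. Thus $f$ is zero-free and nearest.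

\emph{A nearest function is not cyclic.} Let $f$ be any nearest zero-free function and $G$ a polynomial. For $t>0$ the function $e^{tG}f$ is again a zero-free function in $H^2$, and $e^{tG}f=f+tGf+O(t^2)$ in norm as $t\downarrow0$. Hence
\[
\|z-f\|^2\le\|z-e^{tG}f\|^2=\|z-f\|^2-2t\,\mathrm{Re}\,\langle z-f,Gf\rangle+O(t^2),
\]
so $\mathrm{Re}\,\langle z-f,Gf\rangle\le0$. Replacing $G$ by $cG$ with $|c|=1$ we get $\langle z-f,Gf\rangle=0$ for every polynomial $G$. Since $z-f\ne0$, the multiples $Gf$ are not dense.

\emph{Computation.} Let $f$ be a nearest zero-free function, $f=\theta u$ with $\theta$ inner and $u$ outer. Since $u$ is cyclic and multiplication by $\theta$ is isometric, the closure of $\{Gf\}$ is $\theta H^2$. So $f\in\theta H^2$ and $z-f\perp\theta H^2$, that is, $f$ is the orthogonal projection of $z$ onto $\theta H^2$. With $\theta=\theta_0+\theta_1z+\cdots$ and $P_+$ the projection of $L^2(\mathbb T)$ onto $H^2$ this reads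
\[
f=\theta P_+(\bar\theta z)=\theta\,(\bar\theta_0z+\bar\theta_1),\qquad
\|z-f\|^2=1-\|f\|^2=1-|\theta_0|^2-|\theta_1|^2 .
\]
As $f$ is zero-free, $\theta$ has no zeros and $|\theta_1|\ge|\theta_0|$. Hence $\theta=\gamma e^{-p}$ with $|\gamma|=1$ and
\[
p(z)=\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,d\mu(\zeta)=c+2z\int_{\mathbb T}\bar\zeta\,d\mu(\zeta)+\cdots,\qquad c=\mu(\mathbb T),
\]
for some finite singular measure $\mu\ge0$. So $|\theta_0|=e^{-c}$ and $|\theta_1|\le2ce^{-c}$. The condition $|\theta_1|\ge|\theta_0|$ forces $2c\ge1$, and
\[
\|z-f\|^2\ge1-e^{-2c}(1+4c^2)\ge1-\frac2e,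
\]
because $e^{-2c}(1+4c^2)$ has derivative $-2e^{-2c}(1-2c)^2\le0$ and equals $2/e$ at $c=\frac12$.

Conversely, $\theta_*(z)=\exp\bigl(-\frac12\frac{1+z}{1-z}\bigr)$ has $\theta_0=e^{-1/2}$ and $\theta_1=-e^{-1/2}$. So $f_*=\theta_*(\bar\theta_0z+\bar\theta_1)$ is the projection of $z$ onto $\theta_*H^2$, it is zero-free, and $\|z-f_*\|^2=1-2/e$. Hence $f_*$ is nearest, and by the second step it is not cyclic.
\end{proof}

The singular inner factor of $f_*$ was not put in; minimality produced it. The first two steps of the proof use three facts: the zero-free functions together with $0$ form a closed set; this set contains the curves $t\mapsto e^{tG}f$ through each of its zero-free points $f$; and the velocities $Gf$ of these curves are exactly the elements whose density defines cyclicity. All three remain true in Banach spaces. What is lost is weak compactness, which gave a nearest point, and the inner product, which gave orthogonality. They will be replaced by Ekeland's variational principle and by the convexity of the norm.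

\section{The setting and the tools}\label{sec:tools}

The argument does not need the disc or polynomial multipliers. We work with the following setting.

\medskip
\noindent\textbf{(S)} $\Omega\subset\mathbb C^d$ is a nonempty connected open set. $X\ne\{0\}$ is a Banach space of holomorphic functions on $\Omega$ such that $\delta_\lambda$ is bounded on $X$ for every $\lambda\in\Omega$. $\mathcal A$ is an algebra of complex-valued functions on $\Omega$ with $1\in\mathcal A$ and $\mathcal AX\subset X$. We put
\[
[f]=\overline{\mathcal Af}\ \text{ (norm closure)},\qquad Z=\{f\in X:\ f(\lambda)\ne0\text{ for all }\lambda\in\Omega\},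
\]
and call $f\in X$ \emph{cyclic} if $[f]=X$. Note that $f\in[f]$, since $1\in\mathcal A$.

\medskip
For the question of Section~\ref{sec:question}, $\Omega=\mathbb D$ and $\mathcal A=\mathbb C[z]$.

\begin{lemma}\label{lem:tools}
Assume \textup{(S)}.
\begin{itemize}
\item[(a)] For compact $K\subset\Omega$ one has $\sup_{\lambda\in K}\|\delta_\lambda\|<\infty$. Hence norm convergence in $X$ implies locally uniform convergence.
\item[(b)] For $G\in\mathcal A$ the operator $M_G:f\mapsto Gf$ is bounded on $X$. For $f\in X$ and $t\geq 0$ the function $e^{tG}f$ lies in $X$, and $\|e^{tG}f-f-tGf\|\le Ct^2$ for $0\le t\le1$, with $C$ depending on $f$ and $G$ only.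
\item[(c)] $Z\cup\{0\}$ is closed in $X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each $f\in X$ we have $\sup_K|f|<\infty$, so the uniform boundedness principle applies to $\{\delta_\lambda:\lambda\in K\}$.

(b) If $f_n\to f$ and $Gf_n\to h$ in $X$, then evaluating at each $\lambda$ gives $h=Gf$; so $M_G$ is bounded by the closed graph theorem. The series $\sum_kt^kM_G^kf/k!$ converges in $X$, and applying $\delta_\lambda$ to it shows that its sum is $e^{tG}f$. For $0\le t\le1$,
\[
\|e^{tG}f-f-tGf\|\le\sum_{k\ge2}\frac{t^k}{k!}\|M_G\|^k\|f\|\le t^2e^{\|M_G\|}\|f\|.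
\]

(c) Let $f_n\in Z\cup\{0\}$ and $f_n\to f\not\equiv0$. Then $f_n\in Z$ for large $n$. Suppose $f(p)=0$ for some $p\in\Omega$. As $\Omega$ is connected, $f$ does not vanish identically on a ball $B\subset\Omega$ around $p$; choose $q\in B$ with $f(q)\ne0$. On the intersection of $B$ with the complex line through $p$ and $q$, which is a disc, the zero-free functions $f_n$ converge locally uniformly by (a) to a function that vanishes at $p$ but not at $q$. This contradicts Hurwitz' theorem in one variable.
\end{proof}

If $Z\ne\emptyset$, the point $0$ has to be added in (c): for $f\in Z$ the functions $f/n\in Z$ tend to it. Keeping $0$ away will be the task of one hypothesis of Theorem~\ref{thm:main}.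

In a general Banach space $Z\cup\{0\}$ may have no point nearest to $F$, and for our argument it is not enough to take $f\in Z$ with $\|f-F\|$ within a small $\eta$ of the infimum. A step from $f$ to $e^{tG}f$ with $Gf\approx F-f$ reduces the distance to $F$ by about $t\|F-f\|$, with an error $Ct^2$; but $C$ depends on $f$ and $G$ and is out of our control, so the gain may be smaller than $\eta$. We need a point from which a move of length $s$ gains at most $\varepsilon s$, however small $s$ is. Ekeland's principle \cite{Ekeland} provides it; we include the proof.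

\begin{lemma}[Ekeland's principle]\label{lem:ekeland}
Let $(M,d)$ be a complete metric space, $\Phi:M\to[0,\infty)$ continuous, $f_0\in M$ and $\varepsilon>0$. Then there is $f\in M$ with
\[
\Phi(f)+\varepsilon d(f,f_0)\le\Phi(f_0)\qquad\text{and}\qquad\Phi(g)\ge\Phi(f)-\varepsilon d(g,f)\ \text{ for all }g\in M.
\]
\end{lemma}

\begin{proof}
Given $f_n$, put $S_n=\{g\in M:\Phi(g)+\varepsilon d(g,f_n)\le\Phi(f_n)\}$, a closed set containing $f_n$, and choose $f_{n+1}\in S_n$ with $\Phi(f_{n+1})\le\frac12\bigl(\Phi(f_n)+\inf_{S_n}\Phi\bigr)$. If $g\in S_{n+1}$, then adding $\Phi(g)+\varepsilon d(g,f_{n+1})\le\Phi(f_{n+1})$ and $\Phi(f_{n+1})+\varepsilon d(f_{n+1},f_n)\le\Phi(f_n)$ gives $g\in S_n$ by the triangle inequality. So $S_{n+1}\subset S_n$, and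
\[
\Phi(f_{n+1})-\inf_{S_{n+1}}\Phi\le\Phi(f_{n+1})-\inf_{S_n}\Phi\le\tfrac12\bigl(\Phi(f_n)-\inf_{S_n}\Phi\bigr).
\]
Hence $\Phi(f_n)-\inf_{S_n}\Phi\to0$. For $g\in S_n$ we have $\varepsilon d(g,f_n)\le\Phi(f_n)-\inf_{S_n}\Phi$, so the diameters of the $S_n$ tend to $0$ and, by completeness, $\bigcap_nS_n=\{f\}$ for some $f$. The first claim is $f\in S_0$. Suppose $\Phi(g)<\Phi(f)-\varepsilon d(g,f)$ for some $g$. Then, for every $n$,
\[
\Phi(g)+\varepsilon d(g,f_n)\le\Phi(g)+\varepsilon d(g,f)+\varepsilon d(f,f_n)<\Phi(f)+\varepsilon d(f,f_n)\le\Phi(f_n),
\]
so $g\in\bigcap_nS_n$ and $g=f$, which contradicts $\Phi(g)<\Phi(f)-\varepsilon d(g,f)$.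
\end{proof}

\section{Almost nearest zero-free functions are not cyclic}\label{sec:main}

\begin{theorem}\label{thm:main}
Assume \textup{(S)}. Let $F\in X$, $F\ne0$, have a zero in $\Omega$, let $f_0\in Z$ satisfy $\|f_0-F\|<\|F\|$, and let $0<\varepsilon<1$. Then there is $f\in Z$ with
\begin{equation}\label{eq:main}
\varepsilon\|f-f_0\|\le\|f_0-F\|-\|f-F\|,\qquad
\operatorname{dist}(F,[f])\ge\frac{1-\varepsilon}{1+\varepsilon}\,\|F-f\|>0.
\end{equation}
In particular $F\notin[f]$, so $f$ is zero-free and not cyclic.
\end{theorem}

\begin{proof}
\emph{Choice of $f$.} By Lemma~\ref{lem:tools}(c), $M=Z\cup\{0\}$ is a complete metric space. Lemma~\ref{lem:ekeland}, applied to $\Phi(g)=\|g-F\|$ and $f_0$, gives $f\in M$ with $\|f-F\|+\varepsilon\|f-f_0\|\le\|f_0-F\|$, which is the first part of \eqref{eq:main}, and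
\begin{equation}\label{eq:ekeland}
\|g-F\|\ge\|f-F\|-\varepsilon\|g-f\|\qquad\text{for all }g\in Z\cup\{0\}.
\end{equation}
Since $\|f-F\|\le\|f_0-F\|<\|F\|=\|0-F\|$, we have $f\ne0$. So $f\in Z$.

\emph{Variation.} Let $G\in\mathcal A$, $h=Gf$ and $0<t\le1$. Then $g=e^{tG}f$ is zero-free and, by Lemma~\ref{lem:tools}(b), lies in $X$ with $\|g-f-th\|\le Ct^2$. Inserting $g$ in \eqref{eq:ekeland} and using $\|g-F\|\le\|f-F+th\|+Ct^2$ and $\|g-f\|\le t\|h\|+Ct^2$ we get
\[
\|f-F+th\|\ge\|f-F\|-\varepsilon t\|h\|-(1+\varepsilon)Ct^2 .
\]

\emph{From small $t$ to $t=1$.} The uncontrolled constant $C$ is harmless as $t\downarrow0$, but then the inequality only speaks about infinitesimal steps. Convexity makes it global: $\varphi(t)=\|f-F+th\|$ is convex, so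
\[
\varphi(1)-\varphi(0)\ge\frac{\varphi(t)-\varphi(0)}t\ge-\varepsilon\|h\|-(1+\varepsilon)Ct,
\]
and letting $t\downarrow0$ gives
\begin{equation}\label{eq:global}
\|f+h-F\|\ge\|f-F\|-\varepsilon\|h\|
\end{equation}
for all $h\in\mathcal Af$ and, by continuity, for all $h\in[f]$. This already excludes cyclicity: for a cyclic $f$ we could take $h=F-f$ and would obtain $0\ge(1-\varepsilon)\|F-f\|$, while $F\ne f$ because $F$ has a zero.

\emph{The distance.} Let $h\in[f]$ and $D=\|F-f-h\|$. Then $\|h\|\le D+\|F-f\|$, so \eqref{eq:global} yields $D\ge\|F-f\|-\varepsilon D-\varepsilon\|F-f\|$, that is, $D\ge\frac{1-\varepsilon}{1+\varepsilon}\|F-f\|$. As $f\in[f]$, the function $f+h$ runs through all of $[f]$ when $h$ does. Together with $F\ne f$ this proves \eqref{eq:main}.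
\end{proof}

\begin{remark}\label{rem:zero}
The hypothesis $\|f_0-F\|<\|F\|$ serves only to exclude $f=0$, but it is not automatic. In $\ell^1_A(\mathbb D)$ no zero-free function is closer to $F(z)=z$ than $0$ is. Indeed, if $f=\sum a_nz^n$ is zero-free in $\mathbb D$, then $|a_1|\le|a_0|+\sum_{n\ge2}|a_n|$, since otherwise Rouch\'e's theorem on a circle $|z|=r$ with $r<1$ close to $1$ would give a zero. So $\|z-f\|=|a_0|+|1-a_1|+\sum_{n\ge2}|a_n|\ge|a_1|+|1-a_1|\ge1=\|z\|$. The remedy is to choose $F$ close to a given zero-free function, as we do now.
\end{remark}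

\section{The answer for Banach spaces and for lattices}\label{sec:answer}

\begin{proof}[Proof of Theorem~\ref{thm:banach}]
Setting (S) holds with $\Omega=\mathbb D$ and $\mathcal A=\mathbb C[z]$, and all polynomials lie in $X$. Let $f_0=1-z\in Z$ and $F_s=1-sz$ with $s>1$; then $F_s$ vanishes at $1/s\in\mathbb D$. As $s\downarrow1$ we have $\|F_s-f_0\|=(s-1)\|z\|\to0$ and $\|F_s\|\to\|1-z\|>0$, so $\|f_0-F_s\|<\|F_s\|$ for $s$ close to $1$. Theorem~\ref{thm:main} with $\varepsilon=\frac12$ gives a non-cyclic $f\in Z$ with $\|f-(1-z)\|\le2(s-1)\|z\|$, which is as small as we like.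

If (i) and (ii) hold, the hypotheses of the theorem are satisfied, and such an $f$ violates (iii).
\end{proof}

For lattices there are two difficulties. The topology $\sigma(X,X')$ may be weaker than the weak topology given by all bounded functionals, so a function that fails to be norm cyclic could still be $\sigma(X,X')$-cyclic. And polynomials need not be norm dense in $X$, so norm cyclicity in $X$ may fail for a trivial reason. Both difficulties disappear if we work in the norm closure of the polynomials, because there every bounded functional comes from the K\"othe dual.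

\begin{proof}[Proof of Theorem~\ref{thm:lattice}]
By (L2) and (i) all polynomials lie in $X$. Let $X_P$ be their norm closure in $X$. Multiplication by $z$ is bounded on $X$ by Lemma~\ref{lem:tools}(b) with $\Omega=\mathbb D$ and $\mathcal A=\mathbb C[z]$, so $zX_P\subset X_P$, and $X_P$ satisfies the hypotheses of Theorem~\ref{thm:banach}. Hence in every norm neighborhood of $1-z$ there is a zero-free $f\in X_P$ for which the span of $\{z^nf\}$ is not norm dense in $X_P$. By the Hahn--Banach theorem there is a bounded functional $\psi\ne0$ on $X_P$ with $\psi(z^nf)=0$ for all $n\ge0$. Put $y_n=\psi(z^n)$ and $y=(y_n)$.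

\emph{$y\in L'$.} Let $x\in L$ and choose $c_n$ with $|c_n|=1$ and $c_nx_ny_n=|x_ny_n|$. By (L1), the polynomial $\sum_{n\le N}c_nx_nz^n$ has norm at most $\|x\|_L$. Applying $\psi$ to it we get $\sum_{n\le N}|x_ny_n|\le\|\psi\|\,\|x\|_L$ for all $N$.

\emph{$\psi(g)=\langle g,y\rangle$ for $g\in X_P$.} Let $P_Ng$ be the Taylor polynomial of $g$ of degree $N$. If $p$ is a polynomial and $N\ge\deg p$, then by (L1)
\begin{equation}\label{eq:taylor}
\|g-P_Ng\|=\|(I-P_N)(g-p)\|\le\|g-p\|.
\end{equation}
So $P_Ng\to g$ in norm, and $\psi(g)=\lim_N\psi(P_Ng)=\sum_ng_ny_n$, where $g_n$ are the Taylor coefficients of $g$.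

\emph{Conclusion.} Since $\psi\ne0$ and polynomials are dense in $X_P$, some $y_n\ne0$. Thus $\langle\cdot,y\rangle$ is a $\sigma(X,X')$-continuous functional on $X$. It is nonzero, because $\langle z^n,y\rangle=y_n$. It annihilates all $z^nf$, because these lie in $X_P$, where it coincides with $\psi$. So the span of $\{z^nf\}$ is not $\sigma(X,X')$-dense in $X$. As before, if (i) and (ii) hold, then such an $f$ violates (iii).
\end{proof}

\section{How many zero-free functions are not cyclic}\label{sec:many}

The only property of $1-z$ used above is that it is a zero-free function that can be approximated by functions with zeros. This leads to a general statement. Let $\partial Z$ be the boundary of $Z$ in $X$. A function $f_0\in Z$ lies in $\partial Z$ if and only if it is a limit of functions outside $Z$; since $f_0\ne0$, these are eventually different from $0$. So $Z\cap\partial Z$ consists of the zero-free functions that are limits of functions in $X\setminus(Z\cup\{0\})$.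

\begin{theorem}\label{thm:class}
Assume \textup{(S)} and $Z\ne\emptyset$.
\begin{itemize}
\item[(a)] Non-cyclic zero-free functions are dense in $Z\cap\partial Z$.
\item[(b)] Every zero-free function in $X$ is cyclic if and only if $\dim X=1$.
\end{itemize}
\end{theorem}

\begin{proof}
(a) Let $f_0\in Z$ and $F_n\to f_0$ with $F_n\notin Z\cup\{0\}$. Since $\|F_n\|\to\|f_0\|>0$, we have $\|f_0-F_n\|<\|F_n\|$ for large $n$. Theorem~\ref{thm:main} with $F=F_n$ and $\varepsilon=\frac12$ gives a non-cyclic $f\in Z$ with $\|f-f_0\|\le2\|f_0-F_n\|\to0$.

The function $f$ constructed in the proof of that theorem again belongs to $\partial Z$. Otherwise $f$ would be an interior point of $Z$, so $g=f+t(F_n-f)\in Z$ for small $t>0$. Then \eqref{eq:ekeland}, with $F=F_n$ and $\varepsilon=\frac12$, would say $(1-t)\|f-F_n\|\ge\bigl(1-\frac t2\bigr)\|f-F_n\|$, which is false because $f\ne F_n$.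

(b) If $\dim X=1$, then $[f]=X$ for every $f\ne0$. Let $\dim X\ge2$. For $\lambda\in\Omega$ we have $\ker\delta_\lambda\ne\{0\}$, so $Z\ne X\setminus\{0\}$. The set $X\setminus\{0\}$ is connected, and by Lemma~\ref{lem:tools}(c) its subset $Z$ is relatively closed, nonempty and proper. So $Z$ is not open in $X\setminus\{0\}$, that is, $Z\cap\partial Z\ne\emptyset$. By (a), a non-cyclic zero-free function exists.
\end{proof}

On the disc, under natural assumptions, every zero-free function lies in $\partial Z$. For lattices with (i) and (ii) in which polynomials are norm dense, both the cyclic and the non-cyclic functions turn out to be dense in $Z$. For the rest of this section cyclicity is with respect to the norm.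

\begin{theorem}\label{thm:dense}
Let $X$ be as in Theorem~\ref{thm:banach}, with polynomials norm dense.
\begin{itemize}
\item[(a)] If for at least one $\lambda_0\in\mathbb T$ the functional $p\mapsto p(\lambda_0)$ is unbounded on polynomials in the norm of $X$, then the non-cyclic zero-free functions are dense in $Z$.
\item[(b)] If $X$ is a lattice satisfying \textup{(i)} and \textup{(ii)}, with polynomials norm dense, then the hypothesis of \textup{(a)} holds. In addition, the cyclic functions form a dense $G_\delta$ subset of $Z$. So the non-cyclic zero-free functions form a dense set of first category in $Z$.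
\end{itemize}
\end{theorem}

\begin{proof}
(a) If $\|\delta_\lambda\|\le C<\infty$ for all $\lambda\in\mathbb D$, then letting $\lambda\to\lambda_0$ in $|p(\lambda)|\le C\|p\|$ would give $|p(\lambda_0)|\le C\|p\|$ for all polynomials $p$, a contradiction. So there are $\lambda_n\in\mathbb D$ with $\|\delta_{\lambda_n}\|\to\infty$. Let $f_0\in Z$. For any polynomial $p$,
\[
\frac{|f_0(\lambda_n)|}{\|\delta_{\lambda_n}\|}\le\|f_0-p\|+\frac{\sup_{\mathbb D}|p|}{\|\delta_{\lambda_n}\|},
\]
and since $\|f_0-p\|$ can be made arbitrarily small, the left side tends to $0$. Thus $f_0$ is small at $\lambda_n$ compared with the size that functions of norm one can have there, and a small correction creates a zero: take $\|g_n\|=1$ with $|g_n(\lambda_n)|\ge\frac12\|\delta_{\lambda_n}\|$ and put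
\[
F_n=f_0-\frac{f_0(\lambda_n)}{g_n(\lambda_n)}\,g_n,\qquad\|F_n-f_0\|\le\frac{2|f_0(\lambda_n)|}{\|\delta_{\lambda_n}\|}\to0 .
\]
Then $F_n(\lambda_n)=0$, and $F_n\ne0$ for large $n$. So $f_0\in Z\cap\partial Z$, and Theorem~\ref{thm:class}(a) applies.

(b) \emph{Unbounded evaluations.} Let $|\lambda|\ge1$ and suppose $|p(\lambda)|\le C\|p\|$ for all polynomials $p$. For $x\in L$ choose $|c_n|=1$ with $c_nx_n\lambda^n=|x_n||\lambda|^n$. By (L1) the polynomial $\sum_{n\le N}c_nx_nz^n$ has norm at most $\|x\|_L$, so $\sum_{n\le N}|x_n||\lambda|^n\le C\|x\|_L$ for all $N$. Hence $f\mapsto f(\lambda)=\sum x_n\lambda^n$ would be defined and bounded on $X$, contradicting (ii). So $p\mapsto p(\lambda)$ is unbounded on polynomials for every $|\lambda|\ge1$, and the hypothesis of (a) holds.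

\emph{$G_\delta$.} Since polynomials are dense and $[f]$ is closed and invariant under multiplication by $z$, a function $f$ is cyclic if and only if $1\in[f]$. So the set of cyclic functions is
\[
\bigcap_{n\ge1}\ \bigcup_{q\in\mathbb C[z]}\{f\in X:\|qf-1\|<1/n\},
\]
an intersection of open sets, because each $M_q$ is continuous. It is contained in $Z$, as noted in Section~\ref{sec:question}.

\emph{Polynomials without zeros in $\overline{\mathbb D}$ are cyclic.} Let $|\lambda|>1$. Then $(z-\lambda)\mathbb C[z]$ is the kernel of the functional $p\mapsto p(\lambda)$ on $\mathbb C[z]$. The kernel of an unbounded functional is dense, so $(z-\lambda)\mathbb C[z]$ is dense in $\mathbb C[z]$, hence in $X$; that is, $z-\lambda$ is cyclic. If $g$ is a cyclic polynomial and $(z-\lambda)q_n\to1$ with polynomials $q_n$, then $(z-\lambda)gq_n\to g$, so $g\in[(z-\lambda)g]$ and $X=[g]\subset[(z-\lambda)g]$. Starting from nonzero constants, which are cyclic, induction on the degree proves the claim.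

\emph{Density.} Let $f=\sum x_nz^n\in Z$ and $f_r(z)=f(rz)$, $0<r<1$; by (L1), $f_r\in X$. The coefficients of $f-f_r$ are $(1-r^n)x_n$, with $0\le1-r^n\le1-r^N$ for $n\le N$ and $0\le1-r^n\le1$ for $n>N$. So (L1) gives
\[
\|f-f_r\|\le(1-r^N)\|f\|+\|f-P_Nf\|
\]
for every $N$. Letting first $r\to1$ and then $N\to\infty$, where $P_Nf\to f$ by \eqref{eq:taylor}, we see that $f_r\to f$. For fixed $r$ the function $f_r$ is holomorphic on $|z|<1/r$ and has no zeros in $\overline{\mathbb D}$. Its Taylor polynomials $P_Nf_r$ converge to $f_r$ in norm, again by \eqref{eq:taylor}, and uniformly on $\overline{\mathbb D}$. So for large $N$ the polynomial $P_Nf_r$ has no zeros in $\overline{\mathbb D}$ and is therefore cyclic. Taking $r$ close to $1$ and then $N$ large, we get it as close to $f$ as we like.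

\emph{Category.} $Z$ is an open subset of the complete metric space $Z\cup\{0\}$, so category has its usual meaning in $Z$. The non-cyclic functions in $Z$ form the complement of a dense $G_\delta$ set, hence a set of first category, and they are dense by (a).
\end{proof}

\section{Reflexive spaces, and the role of the hypotheses}\label{sec:reflexive}

In reflexive spaces a nearest point exists, and for it the factor $\frac{1-\varepsilon}{1+\varepsilon}$ in \eqref{eq:main} can be replaced by $1$. So the picture of Section~\ref{sec:hardy} is recovered: a nearest zero-free function to $F$ is never cyclic.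

\begin{proposition}\label{prop:reflexive}
Assume \textup{(S)} with $X$ reflexive, and let $F$ and $f_0$ be as in Theorem~\ref{thm:main}. Then there is a point $f$ of $Z\cup\{0\}$ nearest to $F$. Every such $f$ lies in $Z$, and
\[
\operatorname{dist}(F,[f])=\|F-f\|=\operatorname{dist}(F,Z)>0 .
\]
\end{proposition}

\begin{proof}
A minimizing sequence in $Z\cup\{0\}$ is bounded, so by reflexivity a subsequence converges weakly, hence pointwise. By Lemma~\ref{lem:tools}(a) it is locally uniformly bounded, so by Montel's theorem it converges locally uniformly. The limit $f$ lies in $Z\cup\{0\}$: if infinitely many members are $0$, then $f=0$; otherwise the argument for Lemma~\ref{lem:tools}(c) applies, since it uses only locally uniform convergence of zero-free functions. By weak lower semicontinuity of the norm, $f$ is nearest to $F$.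

Let $f$ be any nearest point. Since $\|f-F\|\le\|f_0-F\|<\|F\|$, we have $f\ne0$, so $f\in Z$ and $\|F-f\|=\operatorname{dist}(F,Z)$; this is positive because $F\notin Z$. Inequality \eqref{eq:ekeland} holds with $\varepsilon=0$, and the rest of the proof of Theorem~\ref{thm:main} with $\varepsilon=0$ gives $\operatorname{dist}(F,[f])\ge\|F-f\|$. Equality holds as $f\in[f]$.
\end{proof}

\begin{remark}
The main hypotheses cannot be dropped.

\emph{Banach cannot be replaced by Fr\'echet.} The space $\mathrm{Hol}(\mathbb D)$ contains $1$ and is $z$-invariant. Evaluations are continuous exactly at the points of $\mathbb D$: for $|\lambda|\ge1$, the polynomials $(z/\lambda)^n$ tend to $0$ locally uniformly but equal $1$ at $\lambda$. And $f$ is cyclic if and only if it is zero-free: one direction was shown in Section~\ref{sec:question}, and the other follows from the continuity of the evaluations on $\mathbb D$. Hurwitz' theorem and the curves $e^{tG}f$ are still available there. What is missing is a complete norm, whose convexity and homogeneity are both used in the proof of Theorem~\ref{thm:main}.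

\emph{Openness of the domain is needed.} In $\ell^1_A(\mathbb D)$ a function is cyclic if and only if it has no zeros on $\overline{\mathbb D}$, where all evaluations are bounded. The functions without zeros on $\overline{\mathbb D}$, together with $0$, do not form a closed set: $1-rz\to1-z$ as $r\uparrow1$.

\emph{Connectedness of $\Omega$ is needed in Theorem~\ref{thm:class}\textup{(b)}.} Let $\Omega$ be the union of two disjoint discs, $X=\mathbb C^2$ the space of locally constant functions on $\Omega$, and $\mathcal A=X$. If $f\in X$ is zero-free, then $1/f\in\mathcal A$ and $\mathcal Af=X$. So every zero-free function is cyclic although $\dim X=2$. Here the conclusion of Lemma~\ref{lem:tools}(c) fails: $(1,1/n)\to(1,0)$.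
\end{remark}

\begin{thebibliography}{9}
\bibitem{Ekeland} Ekeland, J. Math. Anal. Appl. 47 (1974), 324--353.
\bibitem{Nikolski} Nikolai Nikolski, ``On the Cyclicity of Dilated Systems in Lattices: Multiplicative Sequences, Polynomials, Dirichlet-type Spaces and Algebras'', arXiv:2511.18188 (2025).
\end{thebibliography}

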